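# Every UMD space satisfies the Rademacher maximal inequality

## 1. A martingale in $\ell_1^4$ whose averages have norm one

Let $e_1,\dots,e_4$ be the unit vectors of real $\ell_1^4$, and let $f:[0,1)\to\ell_1^4$ be equal to $e_i$ on $[\frac{i-1}4,\frac i4)$. Average $f$ over dyadic intervals. At a point $x\in[0,\frac14)$ the averages over the intervals of length $1,\frac12,\frac14$ that contain $x$ are
$$v_0=\tfrac14(1,1,1,1),\qquad v_1=\tfrac12(1,1,0,0),\qquad v_2=(1,0,0,0).$$
All three have norm one. So the usual maximal function, the supremum of the norms of the averages, equals $1$ here and notices nothing. Now put independent random signs in front. The vector $\varepsilon_0v_0+\varepsilon_1v_1+\varepsilon_2v_2$ has coordinates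
$$\tfrac{\varepsilon_0}4+\tfrac{\varepsilon_1}2+\varepsilon_2,\qquad \tfrac{\varepsilon_0}4+\tfrac{\varepsilon_1}2,\qquad \tfrac{\varepsilon_0}4,\qquad\tfrac{\varepsilon_0}4 .$$
In each coordinate the last term dominates the sum of the others, and if $|S|<c$ with $S$ symmetric and independent of the sign $\varepsilon$, then $\mathbb E|\varepsilon c+S|=\mathbb E(c+\varepsilon S)=c$. So the expected absolute values are $1,\frac12,\frac14,\frac14$, and $\mathbb E\|\varepsilon_0v_0+\varepsilon_1v_1+\varepsilon_2v_2\|_1=2$.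

Do the same with depth $H$. Let $f:[0,1)\to\ell_1^{2^H}$ equal $e_i$ on the cell $[(i-1)2^{-H},i2^{-H})$. For $x\in[0,1)$ let $I_k(x)$ be the dyadic interval of length $2^{-k}$ containing $x$, and let $E_kf(x)$ be the average of $f$ over $I_k(x)$, $0\le k\le H$. The $i$-th coordinate of $E_kf(x)$ is $2^{k-H}$ if the $i$-th cell lies in $I_k(x)$, and $0$ otherwise; so $\|E_kf(x)\|_1=1$. Fix $x$ and sort the cells.

* For $0\le j\le H-1$ there are $2^{H-j-1}$ cells in $I_j(x)\setminus I_{j+1}(x)$. In such a coordinate the random sum $\sum_{k=0}^H\varepsilon_kE_kf(x)$ is $\sum_{k\le j}\varepsilon_k2^{k-H}$, whose expected absolute value is $2^{j-H}$. The total contribution of these cells is $\frac12$.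
* The cell containing $x$ contributes $\mathbb E|\sum_{k\le H}\varepsilon_k2^{k-H}|=1$.

Therefore, for every $x\in[0,1)$,
$$\|E_kf(x)\|_1=1\ (0\le k\le H),\qquad \mathbb E\Big\|\sum_{k=0}^H\varepsilon_kE_kf(x)\Big\|_1=1+\frac H2. \tag{1}$$
If we normalize the coefficients in $\ell^2$, taking $\lambda_k=(H+1)^{-1/2}$, the random sum has expected norm $(H+2)/(2\sqrt{H+1})\ge\frac12\sqrt{H+1}$.

The increments $d_k=E_kf-E_{k-1}f$, $1\le k\le H$, behave the same way. In a coordinate whose cell lies in $I_j(x)\setminus I_{j+1}(x)$, the increment $d_{j+1}(x)$ has the entry $0-2^{j-H}$. By Jensen's inequality, averaging over all signs but $\varepsilon_{j+1}$ first, the expected absolute value of $\sum_k\varepsilon_kd_k(x)$ in that coordinate is at least $2^{j-H}$. Summing over the $2^{H-j-1}$ cells and over $j$,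
$$\mathbb E\Big\|\sum_{k=1}^H\varepsilon_kd_k(x)\Big\|_1\ge\frac H2,\qquad\text{while}\qquad\Big\|\sum_{k=1}^Hd_k(x)\Big\|_1=\|E_Hf(x)-E_0f(x)\|_1\le2. \tag{2}$$

Compare a Hilbert space. There $\mathbb E\|\sum\varepsilon_k\lambda_kx_k\|^2=\sum|\lambda_k|^2\|x_k\|^2\le\max_k\|x_k\|^2$ when $\sum|\lambda_k|^2\le1$, and nothing blows up. So the geometry of the space decides whether the randomized averages of a function are controlled. In the example two things go wrong together: (1) says that the randomized averages are large, and (2) says that the randomized increments of a martingale are large compared with the martingale. Control of randomized increments is what the UMD property provides. Does it force control of the randomized averages?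

## 2. The Rademacher maximal function, UMD, and the statements

Let $E\neq\{0\}$ be a Banach space over $\mathbb K\in\{\mathbb R,\mathbb C\}$, let $(\varepsilon_j)$ be independent Rademacher variables, $\mathbb P(\varepsilon_j=\pm1)=\frac12$, with expectation $\mathbb E$ (or $\mathbb E_\varepsilon$ when another probability space is present). On $\mathbb R^n$ the dyadic cubes of sidelength $2^{-j}$ are $Q=2^{-j}([0,1)^n+k)$, $k\in\mathbb Z^n$. For locally integrable $f:\mathbb R^n\to E$ and $j\in\mathbb Z$ let $E_jf(x)=\frac1{|Q|}\int_Qf$, where $Q\ni x$ is dyadic of sidelength $2^{-j}$.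

**Definition (the functional $R$).** For a finite or countable family $x=(x_j)_{j\in I}$ in $E$, $I\subset\mathbb Z$,
$$R(x)=\sup_\lambda\Big(\mathbb E\Big\|\sum_j\varepsilon_j\lambda_jx_j\Big\|^2\Big)^{1/2},$$
the supremum over finitely supported scalar $\lambda$ with $\sum_j|\lambda_j|^2\le1$.

Taking $\lambda$ with one nonzero entry shows $R(x)\ge\sup_j\|x_j\|$; in a Hilbert space equality holds, by the computation above. In $\ell_1^{2^H}$ the family in (1) has $R\ge\frac12\sqrt{H+1}$.

**Definition (RMF).** The Rademacher maximal function of $f$ is $M_Rf(x)=R((E_jf(x))_{j\in\mathbb Z})$. The space $E$ has the RMF property if for every $n\ge1$ and every $p\in(1,\infty)$ there is $C=C(n,p,E)$ with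
$$\|M_Rf\|_{L^p(\mathbb R^n)}\le C\|f\|_{L^p(\mathbb R^n;E)}\qquad\text{for all }f\in L^p(\mathbb R^n;E).$$

A Hilbert space has RMF, since there $M_Rf=\sup_j\|E_jf\|$ and the dyadic maximal theorem applies. The space $\ell^1$ does not: extend the function of depth $H$ from Section 1 by zero to $\mathbb R$; it has norm one in $L^p(\mathbb R;\ell^1)$, while $M_Rf\ge\frac12\sqrt{H+1}$ on $[0,1)$.

**Definition (UMD and $(\mathrm U_p)$).** $E$ is UMD if for some (equivalently, every) $p\in(1,\infty)$ there is $C$ with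
$$\Big\|\sum_{k=1}^Ns_kd_k\Big\|_{L^p(\Omega;E)}\le C\Big\|\sum_{k=1}^Nd_k\Big\|_{L^p(\Omega;E)}$$
for all probability spaces, filtrations, $N\geq 1$, $E$-valued $L^p$-martingale difference sequences $(d_k)_{k=1}^N$ and signs $s_k\in\{-1,1\}$. For $1<p<\infty$, $E$ has $(\mathrm U_p)$ if there is $\beta$ such that for all $E$-valued $L^p$-martingale difference sequences on probability spaces
$$\mathbb E_\varepsilon\Big\|\sum_k\varepsilon_kd_k\Big\|_{L^p(\Omega;E)}^p\le\beta^p\Big\|\sum_kd_k\Big\|_{L^p(\Omega;E)}^p. \tag{$\mathrm U_p$}$$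

Averaging the UMD inequality over signs shows that UMD implies $(\mathrm U_p)$ for every $p\in(1,\infty)$. A Hilbert space has $(\mathrm U_2)$ with $\beta=1$, since both sides equal $\sum_k\mathbb E\|d_k\|^2$ by orthogonality. In $\ell_1^{2^H}$, (2) shows that the constant in $(\mathrm U_p)$ is at least $H/4$, for every $p$.

The problem is posed by Tuomas Hytönen and Mikko Kemppainen, "On the relation of Carleson's embedding and the maximal theorem in the context of Banach space geometry", arXiv:1002.2876 (2010): is UMD sufficient for RMF? The answer is yes. To state the quantitative form, we need one more functional.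

**Definition (the functional $V_N$).** For a finite or countable family $x=(x_j)_{j\in I}$ and $N\ge1$,
$$V_N(x)=\sup_{a_1\le b_1\le a_2\le b_2\le\dots\le a_N\le b_N}\Big(\mathbb E\Big\|\sum_{i=1}^N\varepsilon_i(x_{b_i}-x_{a_i})\Big\|^2\Big)^{1/2},\qquad a_i,b_i\in I .$$

For $E=\mathbb R$ this is the supremum of $(\sum_{i\le N}|x_{b_i}-x_{a_i}|^2)^{1/2}$; the path $0,1,0,1,\dots$ with at least $N$ upward steps has $V_N=\sqrt N$. Both $R$ and $V_N$ are subadditive and positively homogeneous in $x$. Both are suprema of countably many continuous functions of $x$ (let $\lambda$ run through a countable dense set), so there are no measurability problems below.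

**Theorem 1.** Let $E$ be UMD and $1<p<\infty$. There is $C=C(p,E)$ such that for every probability space, every filtration $(\mathcal F_j)_{j=0}^T$, every $f\in L^p(\Omega,\mathcal F_T;E)$, with $M_j=\mathbb E(f|\mathcal F_j)$, and every $N\ge1$:
$$\|V_N((M_j)_j)\|_{L^p}\le C\log_2(2N)\,\|f\|_{L^p(E)},\qquad\|R((M_j)_j)\|_{L^p}\le C\|f\|_{L^p(E)}.$$
Consequently $E$ has RMF, with a constant independent of $n$.

**Theorem 2.** Suppose $E$ has the one-sided property $(\mathrm U_{p_0})$ for a single $p_0\in(1,\infty)$. Then $E$ has RMF. Moreover, on $\mathbb R^n$, $M_R$ is of weak type $(1,1)$, and for every $1<s<p_0$ there is $C$ such that for every $f\in L^s(\mathbb R^n;E)$ and every dyadic cube $Q$ there is a constant $c_Q<\infty$ with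
$$\Big(\frac1{|Q|}\int_Q|M_Rf-c_Q|^s\Big)^{1/s}\le C\Big(\frac1{|Q|}\int_Q\|f\|^s\Big)^{1/s}.$$
In particular $\|M_Rf\|_{BMO_{\rm dyadic}}\le2C\|f\|_\infty$ for $f\in L^s\cap L^\infty$.

Section 9 shows that the converse implication, RMF $\Rightarrow$ UMD, is false.

## 3. Contraction, Gaussians, stopped martingales, interpolation

**Fact 1 (contraction).** For real $c_j$, $\mathbb E\|\sum\varepsilon_jc_jv_j\|^2\le\max_j|c_j|^2\,\mathbb E\|\sum\varepsilon_jv_j\|^2$. Indeed, the left side is a convex function of $(c_j)$, so on the cube $[-c,c]^r$ it is largest at a vertex, and at a vertex $c_j=\pm c$ the signs are absorbed by the symmetric $\varepsilon_j$. Taking $c_j\in\{0,1\}$: deleting terms does not increase the norm.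

**Fact 2 (Kahane).** For $1<p<\infty$ there is $\kappa_p$, depending only on $p$, with $(\mathbb E\|\sum\varepsilon_jv_j\|^2)^{1/2}\le\kappa_p(\mathbb E\|\sum\varepsilon_jv_j\|^p)^{1/p}$.

**Fact 3 (Gaussians and signs).** Let $\gamma_1,\gamma_2,\dots$ be independent standard real Gaussians. Then
$$\mathbb E\Big\|\sum_{i\le N}\varepsilon_iv_i\Big\|^2\le\frac\pi2\,\mathbb E\Big\|\sum_{i\le N}\gamma_iv_i\Big\|^2,\qquad\mathbb E\Big\|\sum_{i\le N}\gamma_iv_i\Big\|^2\le(3N)^{1/2}\,\mathbb E\Big\|\sum_{i\le N}\varepsilon_iv_i\Big\|^2 .$$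
Both use that $(\gamma_i)$ has the distribution of $(\varepsilon_i|\gamma_i|)$ with $\varepsilon,\gamma$ independent. For the first, apply Jensen's inequality in $\gamma$, with $\mathbb E|\gamma_i|=\sqrt{2/\pi}$. For the second, contraction for fixed $\gamma$ gives the factor $\mathbb E\max_{i\le N}\gamma_i^2\le(\sum_{i\le N}\mathbb E\gamma_i^4)^{1/2}=(3N)^{1/2}$.

**Fact 4 (martingales).** For $f\in L^p(\Omega;E)$ we have $\|\mathbb E(f|\mathcal F)\|\le\mathbb E(\|f\|\,|\mathcal F)$. So $\|\mathbb E(f|\mathcal F)\|_p\le\|f\|_p$, and Doob's inequality gives $\|\max_j\|M_j\|\|_p\le\frac p{p-1}\|f\|_p$ for $M_j=\mathbb E(f|\mathcal F_j)$. If $\tau\le T$ is a stopping time, then $M_\tau=\mathbb E(f|\mathcal F_\tau)$: for $A\in\mathcal F_\tau$, $\int_AM_\tau=\sum_j\int_{A\cap\{\tau=j\}}M_j=\sum_j\int_{A\cap\{\tau=j\}}f=\int_Af$. Hence $\mathbb E(M_\tau|\mathcal F_\sigma)=M_\sigma$ for stopping times $\sigma\le\tau\le T$.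

**Fact 5 (Marcinkiewicz).** Let $S$ be a sublinear map from $E$-valued functions to $[0,\infty]$-valued functions, $1\le p_1<p_2<\infty$, and suppose $|\{Sf>B\alpha\}|\le A_i\|f\|_{p_i}^{p_i}/\alpha^{p_i}$ for $i=1,2$ and all $\alpha>0$. Then for $p_1<p<p_2$
$$\|Sf\|_p\le2B\Big(\frac{A_1p}{p-p_1}+\frac{A_2p}{p_2-p}\Big)^{1/p}\|f\|_p .$$
To see this, split $f=f1_{\{\|f\|>\alpha\}}+f1_{\{\|f\|\le\alpha\}}$; for $f\in L^p$ the first part is in $L^{p_1}$ and the second in $L^{p_2}$. Since $\{Sf>2B\alpha\}$ is contained in the union of the sets where $S$ of one part exceeds $B\alpha$,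
$$\|Sf\|_p^p=(2B)^p\int_0^\infty p\alpha^{p-1}|\{Sf>2B\alpha\}|\,d\alpha\le(2B)^p\int_0^\infty p\alpha^{p-1}\Big(\frac{A_1}{\alpha^{p_1}}\int_{\{\|f\|>\alpha\}}\|f\|^{p_1}+\frac{A_2}{\alpha^{p_2}}\int_{\{\|f\|\le\alpha\}}\|f\|^{p_2}\Big)d\alpha,$$
and Fubini's theorem evaluates the right side. The important point is that $B$ enters linearly.

**Fact 6 (dyadic maximal theorem).** For $1<p<\infty$ the operator $M_dg(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|g|$, $Q$ dyadic, is bounded on $L^p(\mathbb R^n)$. Note that $\sup_j\|E_jf\|\le M_d\|f\|$.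

## 4. Haar chaining along the mass of $\lambda$

The crude estimate $\|\sum\varepsilon_j\lambda_jx_j\|\le\sum|\lambda_j|\|x_j\|$ loses the square root of the number of terms. A better way to use $\sum\lambda_j^2=1$ is to regard $\lambda_j^2$ as a length of time that the path spends at $x_j$.

Here is a case small enough to see everything. Let $\lambda_1^2=\frac12$, $\lambda_2^2=\lambda_3^2=\frac14$, and let $W$ be Brownian motion. The path $x(t)$ equals $x_1$ on $[0,\frac12)$, $x_2$ on $[\frac12,\frac34)$, $x_3$ on $[\frac34,1)$. The Gaussian sum $\sum\gamma_j\lambda_jx_j$ has the distribution of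
$$x_1W(\tfrac12)+x_2\big(W(\tfrac34)-W(\tfrac12)\big)+x_3\big(W(1)-W(\tfrac34)\big)=x_1W(1)+(x_2-x_1)\big(W(1)-W(\tfrac12)\big)+(x_3-x_2)\big(W(1)-W(\tfrac34)\big).$$
On the right there are only increments of the path, and the increments seen at scale $2^{-k}$ carry a Gaussian of standard deviation $2^{-k/2}$. That gain lets us sum over scales.

**Lemma 1 (Haar chaining).** For every finite family $x=(x_j)_{j\in I}$, $I\subset\mathbb Z$,
$$R(x)\le3\max_j\|x_j\|+3\sum_{k=1}^\infty2^{-k/4}V_{2^{k-1}}(x).$$
More precisely, let $\lambda_j\ge0$ with $\sum\lambda_j^2=1$, and let $j_1$ be the first index with $\lambda_{j_1}>0$. For each $k\ge1$ there are indices $a^k_1\le b^k_1\le\dots\le a^k_{2^{k-1}}\le b^k_{2^{k-1}}$ in $I$ that depend on $\lambda$ but not on $x$, such that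
$$\Big(\mathbb E\Big\|\sum_j\varepsilon_j\lambda_jx_j\Big\|^2\Big)^{1/2}\le\frac32\|x_{j_1}\|+\frac32\sum_{k\ge1}2^{-k/4}\Big(\mathbb E\Big\|\sum_{i\le2^{k-1}}\varepsilon_i\big(x_{b^k_i}-x_{a^k_i}\big)\Big\|^2\Big)^{1/2}. \tag{3}$$

*Proof.* **Step 1: reduction to $\lambda\ge0$.** This step shows that (3) implies the bound for $R$. Let $\lambda\ne0$ be finitely supported with $\sum|\lambda_j|^2\le1$. Write $\lambda_j=|\lambda_j|(u_j+iv_j)$ with $u_j,v_j$ real, $|u_j|,|v_j|\le1$. The triangle inequality and contraction give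
$$\Big(\mathbb E\Big\|\sum\varepsilon_j\lambda_jx_j\Big\|^2\Big)^{1/2}\le2\Big(\mathbb E\Big\|\sum\varepsilon_j|\lambda_j|x_j\Big\|^2\Big)^{1/2}.$$
Dividing $|\lambda|$ by its $\ell^2$ norm only increases the right side, so we may apply (3) to it. Each norm in the sum in (3) is at most $V_{2^{k-1}}(x)$, and $2\cdot\frac32=3$.

**Step 2: time change.** This step turns the random sum into a stochastic integral over $[0,1]$. Let $\lambda_j\ge0$, $\sum\lambda_j^2=1$, and let $j_1<\dots<j_r$ be the indices with $\lambda_j>0$. By Fact 3 it suffices to estimate $\sum_j\gamma_j\lambda_jx_j$, at the cost of a factor $\sqrt{\pi/2}$. Put $t_0=0$, $t_i=\sum_{k\le i}\lambda_{j_k}^2$, so $t_r=1$, and let $x(t)=x_{j_i}$ for $t\in[t_{i-1},t_i)$. Since $W(t_i)-W(t_{i-1})$ are independent centered Gaussians with variances $\lambda_{j_i}^2$, the sum $\sum_j\gamma_j\lambda_jx_j$ has the distribution of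
$$\int_0^1x\,dW:=\sum_ix_{j_i}\big(W(t_i)-W(t_{i-1})\big).$$
The same definition serves for every step function, does not depend on the partition used, and is linear.

**Step 3: dyadic approximation.** This step writes the integral as a telescoping series. Let $x^{(k)}(t)=x(\lfloor2^kt\rfloor2^{-k})$, $k\ge0$. The points $\lfloor2^kt\rfloor2^{-k}$ tend to $t$, so $x^{(k)}(t)\to x(t)$ except possibly at $t_1,\dots,t_{r-1}$, and everything is bounded. All values lie in a fixed finite-dimensional space. In real coordinates of that space, $\mathbb E|\int\varphi\,dW|^2=\int_0^1\varphi^2$ for step functions $\varphi$, so dominated convergence gives $\int x^{(k)}dW\to\int x\,dW$ in $L^2$. Hence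
$$\Big\|\int x\,dW\Big\|_{L^2}\le\Big\|\int x^{(0)}dW\Big\|_{L^2}+\sum_{k\ge1}\Big\|\int(x^{(k)}-x^{(k-1)})\,dW\Big\|_{L^2}.$$
The first term is the norm of $x_{j_1}W(1)$, that is, $\|x_{j_1}\|$.

**Step 4: the $k$-th term.** This step identifies increments of the path. Let $I$ be one of the $2^{k-1}$ dyadic intervals of length $2^{-(k-1)}$ in $[0,1)$. On its left half, $x^{(k)}$ and $x^{(k-1)}$ both equal $x(\operatorname{left}I)$. On its right half, which has length $2^{-k}$, $x^{(k)}-x^{(k-1)}=x(\operatorname{mid}I)-x(\operatorname{left}I)$. So with independent standard Gaussians $g_I$, in distribution,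
$$\int(x^{(k)}-x^{(k-1)})\,dW=2^{-k/2}\sum_Ig_I\big(x(\operatorname{mid}I)-x(\operatorname{left}I)\big).$$
Number the intervals from left to right, and let $a^k_i,b^k_i$ be the indices of $x(\operatorname{left}I)$ and $x(\operatorname{mid}I)$ for the $i$-th interval. The index of $x(t)$ is nondecreasing in $t$, so $a_1^k\le b_1^k\le a_2^k\le\cdots$, and these indices depend only on $\lambda$.

**Step 5: back to signs.** This step collects constants. By the second part of Fact 3 with $N=2^{k-1}$, replacing $g_I$ by signs costs the factor $(3N)^{1/4}=(\frac32)^{1/4}2^{k/4}\le2^{1/4}2^{k/4}$. The total weight of the $k$-th term is at most $\sqrt{\pi/2}\;2^{1/4}\,2^{-k/2}2^{k/4}$. Since $2\sqrt{\pi/2}\,2^{1/4}<3$, both $\sqrt{\pi/2}$ and $\sqrt{\pi/2}\,2^{1/4}$ are below $\frac32$, and (3) follows. $\square$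

## 5. Fixed intervals are easy; intervals that depend on the point are not

Let $E$ have $(\mathrm U_p)$ with constant $\beta$, and put $A=2\kappa_p\beta$. Let $M_j=\mathbb E(f|\mathcal F_j)$, $0\le j\le T$.

A natural first attempt is to insert $x_j=M_j(\omega)$ into (3) and apply $(\mathrm U_p)$ at each scale. If $a_1\le b_1\le\dots\le a_N\le b_N$ are fixed, then $M_{b_1}-M_{a_1},\,M_{a_2}-M_{b_1},\,M_{b_2}-M_{a_2},\dots$ are martingale differences with sum $M_{b_N}-M_{a_1}$. Delete every second one by contraction, then use Kahane's inequality pointwise and $(\mathrm U_p)$: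
$$\Big\|\Big(\mathbb E_\varepsilon\Big\|\sum_i\varepsilon_i(M_{b_i}-M_{a_i})\Big\|^2\Big)^{1/2}\Big\|_{L^p(\Omega)}\le\kappa_p\beta\|M_{b_N}-M_{a_1}\|_p\le A\|f\|_p,$$
with no dependence on $N$. For one fixed $\lambda$ the intervals in (3) are fixed, so (3) and the reduction in Step 1 give
$$\Big\|\Big(\mathbb E_\varepsilon\Big\|\sum_j\varepsilon_j\lambda_jM_j\Big\|^2\Big)^{1/2}\Big\|_{L^p(\Omega)}\le3\Big(1+A\sum_{k\ge1}2^{-k/4}\Big)\|f\|_p .$$

This stops working exactly when the supremum over $\lambda$ moves inside the $L^p$ norm. In $R((M_j(\omega))_j)$ the sequence $\lambda$ is chosen after the whole path $j\mapsto M_j(\omega)$ has been seen. Then the endpoints $a_i,b_i$ depend on $\omega$ and look into the future, and $M_{b_i}-M_{a_i}$ are not martingale differences. Counting choices does not help, because the number of choices grows with $T$. The pathwise bound $V_N\le2N\max_j\|M_j\|$ makes the series in Lemma 1 diverge. One cannot do essentially better without using the geometry of $E$: for the martingale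 in (2), taking $a_k=k-1$, $b_k=k$ gives $V_H\ge H/2$. By Lemma 1 any bound $\|V_N\|_p\le C N^\theta\|f\|_p$ with $\theta<\frac14$ would suffice. We shall obtain $C\log_2(2N)$.

To find the mechanism, let $E$ be a Hilbert space and $p=2$. Paths such as $0,1,0,1,\dots$ are bad, but a martingale rarely behaves so. Fix $\delta>0$ and let $\tau_0=0$ and $\tau_{i}$ be the successive times at which the path has moved by more than $\delta$ from $M_{\tau_{i-1}}$ (stopped at $T$). Let $J$ be the number of such moves. Orthogonality gives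
$$\delta^2K\,\mathbb P(J\ge K)\le\mathbb E\sum_{m=1}^K\|M_{\tau_m}-M_{\tau_{m-1}}\|^2=\mathbb E\|M_{\tau_K}-M_0\|^2\le\|f\|_2^2 .$$
With $\delta=1/N$ and $K=N^2$ we get $\mathbb P(J\ge K)\le\|f\|_2^2$: apart from a set controlled by $\|f\|_2$, the path is described up to an error $1/N$ by at most $N^2$ points, whatever $T$ is. An error of size $1/N$ in each of $N$ increments is harmless. So only intervals of $\{0,\dots,N^2\}$ matter. They still depend on $\omega$, but each splits into dyadic blocks, at most two of each length, and at each of the roughly $2\log_2N$ lengths the blocks are fixed in advance. For fixed blocks we have just seen that there is no problem.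

In a general space, $(\mathrm U_p)$ replaces orthogonality in the last point. But the count of jumps also needs a lower bound for a randomized sum in terms of the norms of its terms: cotype. So the next task is to extract cotype from $(\mathrm U_p)$.

## 6. Finite cotype from the martingale of Section 1

A space has cotype $q$ if $(\sum\|v_m\|^q)^{1/q}\le c_q(\mathbb E\|\sum\varepsilon_mv_m\|^2)^{1/2}$ for all finite sequences. A Hilbert space has cotype $2$ with $c_2=1$. In $\ell_\infty^D$ the unit vectors satisfy $\|\sum\varepsilon_me_m\|=1$, so $c_q\ge D^{1/q}$. The Maurey–Pisier theorem (Studia Math. 58 (1976)) says that this is the only obstruction: a space with no finite cotype contains $\ell_\infty^D$ $2$-isomorphically for every $D$.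

**Lemma 2 (finite cotype).** If $E$ has $(\mathrm U_p)$ for some $p\in(1,\infty)$, then there are an integer $q\ge2$ and $c_q$ with
$$\Big(\sum\|v_m\|^q\Big)^{1/q}\le c_q\Big(\mathbb E\Big\|\sum\varepsilon_mv_m\Big\|^2\Big)^{1/2}\qquad\text{for all finite sequences in }E.$$

*Proof.* Regard $E$ as a real space; neither the hypothesis nor the conclusion involves other scalars. Suppose $E$ has no finite cotype. Real $\ell_1^d$ embeds isometrically in $\ell_\infty^{2^d}$ by $y\mapsto(\sum_is_iy_i)_{s\in\{-1,1\}^d}$. By Maurey–Pisier, for every $d$ there is a linear $u:\ell_1^d\to E$ with $\|y\|\le\|uy\|\le2\|y\|$.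

Take $d=2^H$ and the martingale of Section 1 on $\Omega=[0,1)$ with the dyadic filtration. Then $(ud_k)_{k=1}^H$ is an $E$-valued martingale difference sequence. By (2), $\|\sum_kud_k\|\le4$ everywhere, and for every $\omega$
$$\Big(\mathbb E_\varepsilon\Big\|\sum_k\varepsilon_kud_k(\omega)\Big\|^p\Big)^{1/p}\ge\mathbb E_\varepsilon\Big\|\sum_k\varepsilon_kd_k(\omega)\Big\|_1\ge\frac H2 .$$
So $(\mathrm U_p)$ gives $H/2\le4\beta$ for all $H$, a contradiction. Thus $E$ has some finite cotype. Since $\ell^q$ norms decrease in $q$, the exponent may be raised to an integer $q\ge2$. $\square$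

## 7. Few jumps and dyadic blocks: the bound for $V_N$

**Lemma 3 (key estimate).** Let $E$ have $(\mathrm U_p)$ with constant $\beta$, let $q,c_q$ be as in Lemma 2, and $A=2\kappa_p\beta$. For every martingale $M_j=\mathbb E(f|\mathcal F_j)$, $0\le j\le T$, with $f\in L^p(\Omega,\mathcal F_T;E)$, every $N\ge1$ and $\alpha>0$,
$$\mathbb P\big(V_N((M_j))>4q\log_2(2N)\,\alpha\big)\le(c_q+2)^pA^p\,\frac{\|f\|_{L^p(E)}^p}{\alpha^p}.$$

*Proof.* By homogeneity we may take $\alpha=1$. Put
$$\delta=\frac1N,\qquad L=\lceil q\log_2N\rceil,\qquad K=2^L\ge N^q .$$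
As in the Hilbert case, $\delta$ is the resolution and $K$ is the number of jumps that we allow; the exponent $q$ is forced by cotype.

**Step 1: stopping times.** This step records the path at resolution $\delta$. Let $\tau_0=0$ and
$$\tau_{i+1}=\min\big(\{j\in(\tau_i,T]:\|M_j-M_{\tau_i}\|>\delta\}\cup\{T\}\big).$$
These are nondecreasing and bounded by $T$. They are stopping times by induction: for $j<T$ the event $\{\tau_{i+1}\le j\}$ is the union over $k<l\le j$ of $\{\tau_i=k,\ \|M_l-M_k\|>\delta\}\in\mathcal F_j$. Let $J$ be the number of $i\ge1$ with $\|M_{\tau_i}-M_{\tau_{i-1}}\|>\delta$. If this inequality fails for some $i$, then $\tau_i=T$, so all later $\tau$'s equal $T$ and the later differences vanish. So the inequality holds exactly for $1\le i\le J$, and $\tau_0<\tau_1<\dots<\tau_J$.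

**Step 2: blocks at every dyadic level.** This step applies $(\mathrm U_p)$ to blocks of jumps that are fixed in advance. For $0\le l\le L$ and $1\le m\le2^{L-l}$ let
$$D_{l,m}=M_{\tau_{m2^l}}-M_{\tau_{(m-1)2^l}},\qquad G_l=\Big(\mathbb E_\varepsilon\Big\|\sum_{m=1}^{2^{L-l}}\varepsilon_mD_{l,m}\Big\|^2\Big)^{1/2}.$$
By Fact 4, for fixed $l$, $(D_{l,m})_m$ is an $L^p$-martingale difference sequence for $(\mathcal F_{\tau_{m2^l}})_{m\ge0}$, with sum $M_{\tau_K}-M_0$, whose $L^p$ norm is at most $2\|f\|_p$. Kahane's inequality pointwise in $\omega$ and $(\mathrm U_p)$ give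
$$\|G_l\|_{L^p(\Omega)}\le\kappa_p\beta\cdot2\|f\|_p=A\|f\|_p,\qquad0\le l\le L. \tag{4}$$

**Step 3: rarely more than $K$ jumps.** This step uses cotype. On $\{J\ge K\}$ all $K$ vectors $D_{0,m}$ have norm greater than $\delta$. So $\delta K^{1/q}\le c_qG_0$ there, and $\delta K^{1/q}\ge\frac1N\cdot N=1$. By Chebyshev's inequality and (4),
$$\mathbb P(J\ge K)\le\mathbb P(c_qG_0\ge1)\le(c_qA\|f\|_p)^p. \tag{5}$$

**Step 4: replacing the path by its jumps.** From here until (7), fix $\omega$ with $J<K$. For $0\le j\le T$ let $s(j)=\max\{0\le i\le J:\tau_i\le j\}$. It is nondecreasing in $j$, with values in $[0,K]$. We claim that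
$$\|M_j-M_{\tau_{s(j)}}\|\le\delta. \tag{6}$$
If $j=\tau_{s(j)}$, this is trivial. If $j>\tau_{s(j)}$ and $s(j)<J$, then $j<\tau_{s(j)+1}$ by maximality of $s(j)$, and (6) is the definition of $\tau_{s(j)+1}$. If $j>\tau_J$ and $s(j)=J$, a failure of (6) would make $\|M_{\tau_{J+1}}-M_{\tau_J}\|>\delta$, contrary to the definition of $J$.

Now let $a_1\le b_1\le\dots\le a_N\le b_N$ be arbitrary; they may depend on $\omega$. By (6),
$$M_{b_i}-M_{a_i}=\big(M_{\tau_{s(b_i)}}-M_{\tau_{s(a_i)}}\big)+e_i,\qquad\|e_i\|\le2\delta,\qquad\Big(\mathbb E\Big\|\sum_{i\le N}\varepsilon_ie_i\Big\|^2\Big)^{1/2}\le2\delta N=2 .$$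

**Step 5: cutting the intervals into dyadic blocks.** This step compares moving intervals with the fixed blocks of Step 2. The integer intervals $(s(a_i),s(b_i)]\subset(0,2^L]$ are pairwise disjoint, possibly empty. Each is the disjoint union of the maximal intervals of the form $((m-1)2^l,m2^l]$, $0\le l\le L$, that it contains: intervals of this form are nested or disjoint, and those of length one cover. For instance, $(1,7]\subset(0,8]$ splits into $(1,2],(2,4],(4,6],(6,7]$.

At most two maximal intervals have a given length $2^l$. Suppose there were three, with indices $m_1<m_2<m_3$; then $2^{L-l}\ge3$, so $l<L$ and each has a dyadic parent. The dyadic sibling of the middle one has index $m_2-1$ or $m_2+1$, which lies in $[m_1,m_3]$, so the sibling is contained in the given interval. Then the parent of the middle one is contained in it too, contradicting maximality.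

Telescoping, $M_{\tau_{s(b_i)}}-M_{\tau_{s(a_i)}}$ is a sum over $l$ of at most two terms $D_{l,m}$, and for fixed $l$ the indices $m$ used for different $i$ are distinct, because the intervals are disjoint. For each $l$, call the blocks in each interval the first and, if there is one, the second. The first blocks give a sum $\sum_i\varepsilon_iD_{l,m_i}$ over some of the $i$, with distinct $m_i$. It has the distribution of the sum obtained from $\sum_m\varepsilon_mD_{l,m}$ by deleting terms, so its $L^2(\varepsilon)$ norm is at most $G_l$. The same holds for the second blocks. Together with Step 4, on $\{J<K\}$,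
$$V_N((M_j))\le2+2\sum_{l=0}^LG_l. \tag{7}$$

**Step 6: conclusion.** By (4), $\|2\sum_{l=0}^LG_l\|_p\le2(L+1)A\|f\|_p$, so Chebyshev's inequality gives $\mathbb P(2\sum_{l=0}^LG_l>L+1)\le(2A\|f\|_p)^p$. With (5) and (7),
$$\mathbb P(V_N>L+3)\le(c_qA\|f\|_p)^p+(2A\|f\|_p)^p\le(c_q+2)^pA^p\|f\|_p^p,$$
where $c_q^p+2^p\le(c_q+2)^p$ because $p\ge1$. Finally $L+3\le q\log_2N+4\le4q\log_2N+4q=4q\log_2(2N)$. $\square$

## 8. The proofs of the two theorems

**8.1. Proof of Theorem 1.**

**Step 1: the bound for $V_N$.** Here we interpolate between weak-type bounds. Let $E$ be UMD; then $(\mathrm U_r)$ holds for every $r\in(1,\infty)$, and $q,c_q$ in Lemma 2 can be fixed depending only on $E$. On a fixed filtered probability space the map $f\mapsto V_N((\mathbb E(f|\mathcal F_j))_j)$ is sublinear. Lemma 3 with exponents $p_1=\frac{1+p}2$ and $p_2=2p$ gives the hypotheses of Fact 5 with $B=4q\log_2(2N)$ and $A_1,A_2$ depending only on $p,E$. Truncations of an $\mathcal F_T$-measurable $f$ are $\mathcal F_T$-measurable, so Fact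 5 yields $\|V_N((M_j))\|_p\le C_{p,E}\log_2(2N)\|f\|_p$.

**Step 2: the bound for $R$.** Insert Step 1 into the chaining. For $N=2^{k-1}$, $\log_2(2N)=k$. By Lemma 1 and Doob's inequality,
$$\|R((M_j))\|_p\le3\Big\|\max_j\|M_j\|\Big\|_p+3\sum_{k\ge1}2^{-k/4}\|V_{2^{k-1}}((M_j))\|_p\le\Big(\frac{3p}{p-1}+3C_{p,E}\sum_{k\ge1}k\,2^{-k/4}\Big)\|f\|_p .$$
The series converges. Call the constant $C$.

**Step 3: RMF.** This step passes from probability spaces to $\mathbb R^n$. Let $f\in L^p(\mathbb R^n;E)$, $m\ge1$, and let $Q_0$ be a dyadic cube of sidelength $2^m$. On $Q_0$ with normalized Lebesgue measure, $(E_jf)_{j=-m}^m$ is a martingale for the dyadic filtration; its last element $E_mf$ has $L^p(Q_0)$ norm at most that of $f$. By Step 2, after a shift of indices, $\int_{Q_0}R((E_jf(x))_{|j|\le m})^p\,dx\le C^p\int_{Q_0}\|f\|^p$. Sum over all $Q_0$ and let $m\to\infty$. Each admissible $\lambda$ is finitely supported, so $R((E_jf(x))_{|j|\le m})\uparrow M_Rf(x)$, and monotone convergence gives $\|M_Rf\|_p\le C\|f\|_p$.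 The constant does not depend on $n$. So every UMD space has RMF. $\blacksquare$

**8.2. Proof of Theorem 2: weak type and $L^s$ bounds for $s<p_0$.** Now only $(\mathrm U_{p_0})$ is given, so Lemma 3 is available only for $p=p_0$, and a second endpoint must come from elsewhere: the dyadic structure of $\mathbb R^n$. Write $V_Nf(x)=V_N((E_jf(x))_{j\in\mathbb Z})$.

**Step 1: weak type $(p_0,p_0)$ on $\mathbb R^n$.** Apply Lemma 3 to $(E_jg)_{|j|\le m}$ on dyadic cubes of sidelength $2^m$ with normalized Lebesgue measure, multiply by the measure of the cube, sum over the cubes, and let $m\to\infty$; the sets where $V_N((E_jg(x))_{|j|\le m})$ exceeds a level increase to the set where $V_Ng$ does. With $B_N=4q(c_q+2)A\log_2(2N)$, where $A=2\kappa_{p_0}\beta$,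
$$|\{V_Ng>B_N\alpha\}|\le\frac{\|g\|_{p_0}^{p_0}}{\alpha^{p_0}}\qquad(g\in L^{p_0}(\mathbb R^n;E),\ \alpha>0). \tag{8}$$

**Step 2: weak type $(1,1)$ for $V_N$.** This is a Calderón–Zygmund decomposition in which the bad part does nothing outside the bad set. Let $f\in L^1(\mathbb R^n;E)$, $\alpha>0$, and let $\{Q\}$ be the maximal dyadic cubes with $\frac1{|Q|}\int_Q\|f\|>\alpha$. They exist, since such cubes satisfy $|Q|<\|f\|_1/\alpha$; they are disjoint, and $|\bigcup Q|\le\|f\|_1/\alpha$. Set $g=f$ off $\bigcup Q$, $g=\frac1{|Q|}\int_Qf$ on each $Q$, and $b=f-g$. Off $\bigcup Q$ we have $\|g\|\le\alpha$ a.e. by Lebesgue differentiation. On $Q$ we have $\|g\|\le2^n\alpha$, because the parent of $Q$ was not selected. So $\|g\|\le2^n\alpha$ a.e., and $\|g\|_1\le\|f\|_1$.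

Let $x\notin\bigcup Q$ and let $P\ni x$ be a dyadic cube. No $Q$ contains $P$, so each $Q$ is contained in $P$ or disjoint from it. As $\int_Qb=0$ and $b=0$ off $\bigcup Q$, $\int_Pb=0$. Hence $E_jb(x)=0$ for all $j$, so $V_Nb(x)=0$ and also $M_Rb(x)=0$. By subadditivity and (8),
$$|\{V_Nf>B_N\alpha\}|\le\Big|\bigcup Q\Big|+|\{V_Ng>B_N\alpha\}|\le\frac{\|f\|_1}\alpha+\frac{(2^n\alpha)^{p_0-1}\|f\|_1}{\alpha^{p_0}}=\big(1+2^{n(p_0-1)}\big)\frac{\|f\|_1}\alpha .$$

**Step 3: $L^s$ bounds and weak type $(1,1)$ for $M_R$.** Fact 5 with $p_1=1$, $p_2=p_0$, $B=B_N$ gives $\|V_Nf\|_s\le C_s\log_2(2N)\|f\|_s$ for $1<s<p_0$. Apply Lemma 1 to $(E_jf(x))_{|j|\le m}$ and let $m\to\infty$: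
$$M_Rf\le3M_d\|f\|+3\sum_{k\ge1}2^{-k/4}V_{2^{k-1}}f .$$
By Fact 6 and $\sum_kk2^{-k/4}<\infty$, with a new constant $C_s$,
$$\|M_Rf\|_s\le C_s\|f\|_s\qquad(1<s<p_0). \tag{9}$$
Now repeat Step 2 with $M_R$ in place of $V_N$ and, for some fixed $s\in(1,p_0)$, the consequence $|\{M_Rg>\alpha\}|\le C_s^s\|g\|_s^s/\alpha^s$ of (9) in place of (8). Since $M_Rb=0$ off $\bigcup Q$, we get $|\{M_Rf>\alpha\}|\le(1+C_s^s2^{n(s-1)})\|f\|_1/\alpha$. So $M_R$ is of weak type $(1,1)$.

**8.3. Proof of Theorem 2: the local estimate and BMO.** This step localizes (9). Fix $1<s<p_0$, $f\in L^s(\mathbb R^n;E)$, and a dyadic cube $Q$ of sidelength $2^{-k}$. For $j\le k$, $E_jf$ is constant on $Q$; let $c_Q$ be the constant value on $Q$ of $R((E_jf)_{j\le k})$. It is finite, because $c_Q\le M_Rf$ on $Q$ and $M_Rf<\infty$ a.e. by (9). Splitting $\lambda$ into its parts on $j\le k$ and $j>k$, each of $\ell^2$ norm at most one, gives $M_Rf(x)\le c_Q+R((E_jf(x))_{j>k})$ for $x\in Q$. For $j>k$ we have $E_jf=E_j(f1_Q)$ on $Q$. Therefore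
$$0\le M_Rf-c_Q\le M_R(f1_Q)\quad\text{on }Q,$$
and (9) gives
$$\int_Q|M_Rf-c_Q|^s\le C_s^s\int_Q\|f\|^s,$$
which is the displayed inequality of Theorem 2 with $C=C_s$. If also $f\in L^\infty$, let $h_Q$ be the mean of $M_Rf$ over $Q$. Then, by Hölder's inequality,
$$\frac1{|Q|}\int_Q|M_Rf-h_Q|\le\frac2{|Q|}\int_Q|M_Rf-c_Q|\le2C\Big(\frac1{|Q|}\int_Q\|f\|^s\Big)^{1/s}\le2C\|f\|_\infty .$$

**8.4. Proof of Theorem 2: the exponents $p>s$.** Fix $s\in(1,p_0)$. The tool is a good-$\lambda$ inequality built on the localization just used.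

**Step 1: a stopped version of $M_R$.** We need a first scale at which the maximal function exceeds $\alpha$, so we cut off the large cubes. Let $p>s$, $f\in L^s\cap L^p$, fix $m$, and put
$$h_k(x)=R\big((E_jf(x))_{-m\le j\le k}\big)\ (k\ge-m),\qquad h_{-m-1}=0,\qquad h=\sup_kh_k\le M_Rf .$$
The function $h_k$ is constant on dyadic cubes of sidelength $2^{-k}$ and nondecreasing in $k$. Let $\mathcal Mf=(M_d\|f\|^s)^{1/s}$.

**Step 2: the good-$\lambda$ inequality.** Let $\alpha,\eta>0$. If $h(x)>\alpha$, there is exactly one $k\ge-m$ with $h_k(x)>\alpha\ge h_{k-1}(x)$. So $\{h>\alpha\}$ is the disjoint union of the dyadic cubes $Q$, of sidelength $2^{-k}$ with $k\ge-m$, on which $h_k>\alpha\ge h_{k-1}$. On such a $Q$, splitting $\lambda$ as before, and since $E_jf=E_j(f1_Q)$ on $Q$ for $j\ge k$,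
$$h\le h_{k-1}+R((E_jf)_{j\ge k})\le\alpha+M_R(f1_Q).$$
If $Q$ contains a point where $\mathcal Mf\le\eta\alpha$, then $\int_Q\|f\|^s\le(\eta\alpha)^s|Q|$, and (9) gives
$$|\{x\in Q:h>2\alpha\}|\le|\{M_R(f1_Q)>\alpha\}|\le\alpha^{-s}C_s^s\int_Q\|f\|^s\le C_s^s\eta^s|Q| .$$
If $Q$ contains no such point, $Q\subset\{\mathcal Mf>\eta\alpha\}$. Since $\{h>2\alpha\}\subset\{h>\alpha\}$, summing over $Q$ gives
$$|\{h>2\alpha\}|\le C_s^s\eta^s|\{h>\alpha\}|+|\{\mathcal Mf>\eta\alpha\}| .$$

**Step 3: integration in $\alpha$.** Let $\Phi(\rho)=\int_0^\rho p\alpha^{p-1}|\{h>\alpha\}|\,d\alpha$. It is finite: $h\in L^s$ by (9), so $|\{h>\alpha\}|\le\alpha^{-s}\|h\|_s^s$, and $\alpha^{p-1-s}$ is integrable near $0$ because $p>s$. Multiply the good-$\lambda$ inequality by $p\alpha^{p-1}$ and integrate over $(0,\rho)$. The left side becomes $2^{-p}\Phi(2\rho)\ge2^{-p}\Phi(\rho)$, so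
$$2^{-p}\Phi(\rho)\le C_s^s\eta^s\Phi(\rho)+\eta^{-p}\|\mathcal Mf\|_p^p .$$
Choose $\eta$ with $C_s^s\eta^s\le2^{-p-1}$ and subtract, which is allowed because $\Phi(\rho)<\infty$. Then
$$\Phi(\rho)\le2^{p+1}\eta^{-p}\|\mathcal Mf\|_p^p\le C'\|f\|_p^p,$$
by Fact 6 with exponent $p/s>1$ applied to $\|f\|^s$. Letting $\rho\to\infty$ bounds $\|h\|_p^p$, and as $m\to\infty$ the functions $h$ increase to $M_Rf$. So $\|M_Rf\|_p\le C\|f\|_p$ for $f\in L^s\cap L^p$.

**Step 4: general $f\in L^p$.** Put $f_r=f1_{\{|x|\le r\}}$, which is in $L^s\cap L^p$ since $p>s$. For each $x$ and $j$, $E_jf_r(x)=E_jf(x)$ for large $r$. Each $\lambda$ involves finitely many $j$, so $M_Rf\le\liminf_{r\to\infty}M_Rf_r$, and Fatou's lemma gives the bound for $f$.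

The exponents $p<p_0$ are covered by (9), and $p\ge p_0$ by Steps 1–4 with any $s\in(1,p_0)$; the dimension $n$ was arbitrary. So $E$ has RMF. $\blacksquare$

## 9. Type 2 and the failure of the converse

A space has type $2$ if $\mathbb E\|\sum\varepsilon_jv_j\|^2\le\tau^2\sum\|v_j\|^2$ for all finite sequences. A Hilbert space has type $2$ with $\tau=1$; in $\ell_1$ the unit vectors $e_1,\dots,e_N$ give $N^2$ on the left and $\tau^2N$ on the right, so $\ell_1$ does not have type $2$.

**Remark 3 (RMF does not imply UMD).** If $E$ has type $2$ and $\sum|\lambda_j|^2\le1$, then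
$$\mathbb E\Big\|\sum\varepsilon_j\lambda_jx_j\Big\|^2\le\tau^2\sum|\lambda_j|^2\|x_j\|^2\le\tau^2\sup_j\|x_j\|^2 .$$
So $M_Rf\le\tau M_d\|f\|$, and $E$ has RMF by the dyadic maximal theorem. James (*Nonreflexive spaces of type 2*, Israel J. Math. 30 (1978)) constructed nonreflexive spaces of type $2$. UMD spaces are reflexive (Maurey; Aldous). Hence such a space has RMF and is not UMD.
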